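# Multipliers of the $\mathcal H^p$ scale of a complete Pick space

## 1. Multipliers on the Hardy scale

We start on the disc. Let $\mathcal M=H^2(\mathbb D)$, with kernel $k(x,y)=\frac1{1-x\bar y}$ and $k_y(x)=k(x,y)$. A *multiplier* of a space of functions is a function $\varphi$ such that $\varphi f$ lies in the space for every $f$ in it; $M_\varphi$ denotes the operator $f\mapsto\varphi f$. Classically, $\mathrm{Mult}(H^2)=H^\infty$ and $\|M_\varphi\|=\sup|\varphi|$. We build a scale of spaces around $H^2$ and ask for its multipliers. The definitions below use about $\mathcal M$ only that it is a reproducing kernel Hilbert space, that $\mathrm{Mult}(\mathcal M)$ is a dense subset of $\mathcal M$, and that the constant $1$ is a kernel function (here $1=k_0$).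

**The weak product.** Put
$$H^1:=\mathcal M\odot\mathcal M=\Big\{\sum_{n=1}^\infty f_ng_n:\ f_n,g_n\in\mathcal M,\ \sum_n\|f_n\|\,\|g_n\|<\infty\Big\},$$
and let $\|h\|_1$ be the infimum of $\sum\|f_n\|\|g_n\|$ over all representations of $h$. This is a Banach space of functions. Since $|f_n(x)g_n(x)|\le k(x,x)\|f_n\|\|g_n\|$, we have $|h(x)|\le k(x,x)\|h\|_1$. The space $\mathcal M$ sits in $H^1$ because $f=f\cdot1$. It is dense there: if $u\in\mathrm{Mult}(\mathcal M)$ is close to $f$ in $\mathcal M$, then $ug\in\mathcal M$ and $\|fg-ug\|_1\le\|f-u\|\|g\|$.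

**The anti-dual.** Let $D:=(\mathcal M\odot\mathcal M)^\dagger$ be the space of bounded conjugate-linear functionals on $H^1$. Each $L\in D$ restricts to a bounded conjugate-linear functional on $\mathcal M$, so $L(h)=\langle d,h\rangle$ for $h\in\mathcal M$ with a unique $d\in\mathcal M$. We identify $L$ with the function $d$, for which $d(x)=L(k_x)$. Since $\mathcal M$ is dense in $H^1$, $D$ consists of those $d\in\mathcal M$ for which
$$\|d\|_D=\sup\{|\langle d,h\rangle|:\ h\in\mathcal M,\ \|h\|_1\le1\}$$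
is finite. As $\|1\|=1$,
$$\|f\|_1\le\|f\|,\qquad\|d\|\le\|d\|_D,\qquad|\langle d,h\rangle|\le\|d\|_D\|h\|_1\qquad(f,h\in\mathcal M,\ d\in D),\tag{1}$$
and the Hahn–Banach theorem gives
$$\|h\|_1=\max\{|\langle d,h\rangle|:\ d\in D,\ \|d\|_D\le1\}\qquad(h\in\mathcal M).\tag{2}$$
Each $k_x$ lies in $D$, because $\langle k_x,h\rangle=\overline{h(x)}$ is bounded on $H^1$. Hence $1\in D$, and $D$ is dense in $\mathcal M$, hence also in $H^1$.

**The scale.** So $D\subset\mathcal M\subset H^1$. Recall the complex method for a compatible couple $(A_0,A_1)$. One takes the bounded continuous functions $f$ from the strip $0\le\mathrm{Re}\,z\le1$ to $A_0+A_1$, holomorphic inside, for which $\tau\mapsto f(j+i\tau)$ is continuous into $A_j$ and vanishes at infinity $(j=0,1)$, with the norm $\max_j\sup_\tau\|f(j+i\tau)\|_{A_j}$. Then $[A_0,A_1]_{[\theta]}$ is the space of values $f(\theta)$ with the quotient norm. For $0\le\theta\le1$ and $p=\frac1{1-\theta}$ put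
$$\mathcal H^p:=[H^1,D]_{[\theta]}.$$
Then $\mathcal H^1=H^1$, and the midpoint is $\mathcal H^2=\mathcal M$; as both embed continuously in $H^1$, the norms of $\mathcal H^2$ and $\mathcal M$ are equivalent by the closed graph theorem. We always have $D\subset\mathcal H^p\subset H^1$ continuously. From Bergh–Löfström, *Interpolation Spaces*, we recall two facts. An operator of norm $\le N_j$ from $A_j$ to $B_j$ $(j=0,1)$ has norm $\le N_0^{1-\theta}N_1^\theta$ from $[A_0,A_1]_{[\theta]}$ to $[B_0,B_1]_{[\theta]}$. Complex reiteration (4.6.1): if $X_j=[A_0,A_1]_{[\theta_j]}$ and $A_0\cap A_1$ is dense in $A_0$, $A_1$ and $X_0\cap X_1$, then $[X_0,X_1]_{[\lambda]}=[A_0,A_1]_{[(1-\lambda)\theta_0+\lambda\theta_1]}$ with equal norms.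

**Proposition 1.** For $\mathcal M=H^2(\mathbb D)$ and $1\le p\le2$, $\mathrm{Mult}(\mathcal H^p)=H^\infty=\mathrm{Mult}(\mathcal M)$.

**Proof, first inclusion.** We show that a multiplier of $\mathcal M$ multiplies $\mathcal H^p$. Let $\varphi\in\mathrm{Mult}(\mathcal M)$. It acts on $H^1$ by $\varphi\sum f_ng_n=\sum(\varphi f_n)g_n$, with norm at most $\|M_\varphi\|_{B(\mathcal M)}$. It acts boundedly on $\mathcal H^2=\mathcal M$. With $\theta=1-\frac1p\in(0,\frac12)$, reiteration applies to $\theta_0=0$, $\theta_1=\frac12$, because $D$ is dense in $D$, in $H^1$ and in $H^1\cap\mathcal H^2=\mathcal M$. It gives $\mathcal H^p=[H^1,\mathcal H^2]_{[2\theta]}$, so $M_\varphi$ is bounded on $\mathcal H^p$. The cases $p=1,2$ are covered directly.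

**Proof, second inclusion.** We show that a multiplier of $\mathcal H^p$ is a bounded holomorphic function. Let $\varphi\in\mathrm{Mult}(\mathcal H^p)$. Point evaluations are continuous on $\mathcal H^p\subset H^1$, so $M_\varphi$ has closed graph and is bounded; let $N$ be its norm. Let $\delta_x$ be evaluation at $x$ on $\mathcal H^p$; it is nonzero since $1\in D\subset\mathcal H^p$. From $\delta_x(\varphi h)=\varphi(x)\delta_x(h)$ we get $|\varphi(x)|\|\delta_x\|\le N\|\delta_x\|$, that is, $|\varphi(x)|\le N$. Finally $\varphi=\varphi\cdot1\in H^1$, and functions in $H^1$ are holomorphic, since the series $\sum f_ng_n$ converges locally uniformly. So $\varphi\in H^\infty$. $\square$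

What changes for another Hilbert space $\mathcal M$? The first inclusion does not change at all. In the second inclusion, the bound $\sup|\varphi|\le N$ survives, but its last line does not: it used that a bounded holomorphic function multiplies $H^2$.

## 2. Complete Pick spaces and the ball of $\mathbb C^2$

**Definition.** Let $\mathcal M$ be a reproducing kernel Hilbert space on a set $X$ with kernel $k$, $k_x(y)=k(y,x)$. It is a *(normalized) complete Pick space* if
$$k(x,y)=\frac1{1-\langle b(x),b(y)\rangle}$$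
for some map $b$ from $X$ into the open unit ball of a Hilbert space $E$ with $b(x_0)=0$ for some $x_0\in X$.

We assume throughout:

(A) $\mathrm{Mult}(\mathcal M)$ is densely contained in $\mathcal M$.

Then $k_{x_0}=1$, $\|1\|^2=k(x_0,x_0)=1$ and $\langle f,1\rangle=f(x_0)$. So the spaces $H^1$, $D$, $\mathcal H^p$ are defined as in Section 1, and everything proved there before Proposition 1 holds. We write $\mathrm{Mult}$ for $\mathrm{Mult}(\mathcal M)$, with $\|u\|_{\mathrm{Mult}}:=\|M_u\|_{B(\mathcal M)}$, and $\|\varphi\|_{\mathrm{Mult}(\mathcal H^p)}$ for the norm of $M_\varphi$ on $\mathcal H^p$, finite by the closed graph theorem. Note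
$$\|u\|=\|u\cdot1\|\le\|u\|_{\mathrm{Mult}}\qquad(u\in\mathrm{Mult}).\tag{3}$$
Fix $c_0\ge1$ with $\|T\|_{B(\mathcal H^2)}\le c_0\|T\|_{B(\mathcal M)}$ and $\|T\|_{B(\mathcal M)}\le c_0\|T\|_{B(\mathcal H^2)}$ for all $T$; one may take $c_0=1$ if the identification $\mathcal H^2=\mathcal M$ is isometric.

**Example 1.** The Hardy space is the case $b(x)=x$. Now let $X$ be the unit ball of $\mathbb C^2$ and $b(z)=z$. Expanding,
$$k(z,w)=\sum_j\langle z,w\rangle^j=\sum_\alpha\frac{|\alpha|!}{\alpha!}z^\alpha\bar w^\alpha,$$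
so the monomials form an orthogonal basis and $\|z^\alpha\|^2=\alpha!/|\alpha|!$. Multiplication by $z_i$ keeps monomials orthogonal and changes $\|z^\alpha\|^2$ by the factor $\frac{\alpha_i+1}{|\alpha|+1}\le1$. So polynomials are multipliers, and (A) holds. Let $\varphi_n=(2z_1z_2)^n$. Then $|\varphi_n|\le(|z_1|^2+|z_2|^2)^n<1$ on $X$, but
$$\|\varphi_n\|_{\mathrm{Mult}}^2\ge\|\varphi_n\|^2=\frac{4^n(n!)^2}{(2n)!}=\prod_{j=1}^n\Big(1-\frac1{2j}\Big)^{-1}\ge1+\frac12\sum_{j=1}^n\frac1j\to\infty .$$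
So the bound $\sup|\varphi|\le N$ from Section 1 says nothing about the multiplier norm.

The paper *An $H^p$ scale for complete Pick spaces* by Aleman, Hartz, McCarthy and Richter, arXiv:2005.08909 (2020), asks what the multipliers of $\mathcal H^p$ are and when they are the same as $\mathrm{Mult}(\mathcal M)$. By a theorem of Clouâtre and Hartz, $\mathrm{Mult}(\mathcal M)=\mathrm{Mult}(\mathcal M\odot\mathcal M)$ for complete Pick spaces, which is the case $p=1$. The paper asks whether this is enough to get $\mathrm{Mult}(\mathcal H^p)=\mathrm{Mult}(\mathcal M)$ for $1\le p\le2$. We prove that the equality holds for every complete Pick space satisfying (A); the Clouâtre–Hartz theorem is not used.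

**Theorem 1.** Let $\mathcal M$ be a complete Pick space satisfying (A). For $1\le p\le2$, $\mathrm{Mult}(\mathcal H^p)=\mathrm{Mult}(\mathcal M)$, and
$$c_0^{-1}\|\varphi\|_{\mathrm{Mult}(\mathcal H^p)}\le\|\varphi\|_{\mathrm{Mult}(\mathcal M)}\le c_0C_p\|\varphi\|_{\mathrm{Mult}(\mathcal H^p)},$$
where $C_p$ depends only on $p$.

**Theorem 2.** Let $\mathcal M$ be as in Theorem 1. For $0<\eta<1$ and $1\le r\le\infty$, $(\mathcal M,\mathrm{Mult})_{\eta,r}=(\mathcal M,D)_{\eta,r}$ (real method), with equivalence constants depending only on $\eta,r$.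

**Theorem 3.** Let $\mathcal M$ be as in Theorem 1. (a) For $1<p<\infty$ and $1\le r\le\infty$, the space $\mathcal H^{p,r}:=(H^1,D)_{1-1/p,\,r}$ has multiplier algebra exactly $\mathrm{Mult}(\mathcal M)$. (b) For $2<q<\infty$, $\mathrm{Mult}(\mathcal H^q)\subset\mathrm{Mult}(\mathcal M)$. (c) The range $p<\infty$ in (a) cannot be extended to $p=\infty$ (the space $D$).

Theorem 3 is an extension that Theorem 1 does not need. The inclusion $\mathrm{Mult}(\mathcal M)\subset\mathrm{Mult}(\mathcal H^q)$ for the complex spaces with $2<q<\infty$ is not settled here.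

**Proposition 2.** For $1\le p\le2$, $\mathrm{Mult}(\mathcal M)\subset\mathrm{Mult}(\mathcal H^p)$ and $\|\varphi\|_{\mathrm{Mult}(\mathcal H^p)}\le c_0\|\varphi\|_{\mathrm{Mult}}$.

**Proof.** The first half of the proof of Proposition 1 applies word for word. With $\theta=1-\frac1p$, $M_\varphi$ has norm $\le\|\varphi\|_{\mathrm{Mult}}$ on $H^1$ and $\le c_0\|\varphi\|_{\mathrm{Mult}}$ on $\mathcal H^2$. Hence it has norm $\le c_0^{2\theta}\|\varphi\|_{\mathrm{Mult}}\le c_0\|\varphi\|_{\mathrm{Mult}}$ on $\mathcal H^p=[H^1,\mathcal H^2]_{[2\theta]}$. $\square$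

**Reduction to injective $b$.** If $b(x)=b(y)$, then $k_x=k_y$, so all functions in $\mathcal M$ and in $H^1$ agree at $x$ and $y$. So do all multipliers of the spaces considered, since $\varphi=\varphi\cdot1$. Identifying such points changes nothing, so from now on $b$ is injective.

**The case of finite $X$.** When $X$ is finite and $b$ injective, $\mathcal M$ consists of all functions on $X$ (Lemma 2 below). Then $D$, $\mathcal H^p$ and $\mathrm{Mult}$ also consist of all functions on $X$, and the set equality in Theorem 1 is trivial. What is left is the inequality, with $C_p$ independent of $X$. This suggests the plan: prove a uniform estimate first, for functions already known to be multipliers of $\mathcal M$, and then remove that assumption.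

## 3. Real interpolation and the midpoint space

**Definition.** For a compatible couple $(A_0,A_1)$ and $s>0$ let
$$K(s,a;A_0,A_1)=\inf_{a=a_0+a_1}\big(\|a_0\|_{A_0}+s\|a_1\|_{A_1}\big),\qquad J(s,a;A_0,A_1)=\max(\|a\|_{A_0},s\|a\|_{A_1}),$$
for $a\in A_0+A_1$ and $a\in A_0\cap A_1$ respectively. For $0<\eta<1$ and $1\le r\le\infty$ the space $(A_0,A_1)_{\eta,r}$ has the norm of $\big(2^{-n\eta}K(2^n,a)\big)_{n\in\mathbb Z}$ in $\ell^r$. An intermediate Banach space $X$ is *of class $\mathscr C(\theta)$* for $(A_0,A_1)$, $0<\theta<1$, if $(A_0,A_1)_{\theta,1}\subset X\subset(A_0,A_1)_{\theta,\infty}$ continuously; $A_0$ is of class $\mathscr C(0)$ and $A_1$ of class $\mathscr C(1)$.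

**Example 2.** Let $A_0=\mathbb C$ with $|\cdot|$ and $A_1=\mathbb C$ with $\Lambda|\cdot|$. Then $K(s,1)=\min(1,s\Lambda)$ and $\sup_ss^{-\eta}K(s,1)=\Lambda^\eta$, attained at $s=1/\Lambda$.

We use the following facts from Bergh–Löfström, with constants depending only on the parameters (and, in reiteration, on the embedding constants).

1. Interpolation: an operator with norms $N_0,N_1$ on the endpoints has norm $\le CN_0^{1-\eta}N_1^\eta$ on the $(\eta,r)$ spaces.
2. Equivalence of the $K$- and $J$-methods (3.3.1): $(A_0,A_1)_{\eta,r}$ consists of the sums $a=\sum_{n\in\mathbb Z}a_n$ in $A_0+A_1$ with $a_n\in A_0\cap A_1$ and $\big(2^{-n\eta}J(2^n,a_n)\big)\in\ell^r$; the infimum of these $\ell^r$ norms is an equivalent norm.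
3. Reiteration (3.5.3): if $X_i$ is complete and of class $\mathscr C(\theta_i)$, $0\le\theta_i\le1$, $\theta_0\neq\theta_1$, then $(X_0,X_1)_{\lambda,r}=(A_0,A_1)_{\theta,r}$ with $\theta=(1-\lambda)\theta_0+\lambda\theta_1$.
4. Duality (3.7.1): if $r<\infty$ and $A_0\cap A_1$ is dense in $A_0$ and in $A_1$, then $(A_0,A_1)_{\eta,r}'=(A_0',A_1')_{\eta,r'}$.
5. Complex spaces $[A_0,A_1]_{[\theta]}$, $0<\theta<1$, are of class $\mathscr C(\theta)$ (4.7.1).

**Proposition 3.** $\mathcal M=(H^1,D)_{1/2,2}$, with universal equivalence constants.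

**Proof.** Let $\mathcal Y=(H^1,D)_{1/2,2}$.

**Step 1: $\mathcal Y\subset\mathcal M$.** We use that consecutive pieces of a $J$-decomposition are nearly orthogonal. Let $f\in\mathcal Y$. Then $f=\sum_{k\in\mathbb Z}f_k$ in $H^1$ with $f_k\in D$,
$$\|f_k\|_1\le2^{k/2}c_k,\qquad\|f_k\|_D\le2^{-k/2}c_k,\qquad\sum c_k^2\le C\|f\|_{\mathcal Y}^2 .$$
For $j\le k$, (1) gives $|\langle f_j,f_k\rangle|\le\|f_j\|_1\|f_k\|_D\le2^{-(k-j)/2}c_jc_k$. For finite $I\subset\mathbb Z$,
$$\Big\|\sum_{k\in I}f_k\Big\|^2\le\sum_{j,k\in I}2^{-|j-k|/2}c_jc_k\le C\sum_{k\in I}c_k^2,$$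
since the matrix $(2^{-|j-k|/2})$ is bounded on $\ell^2$ by the Schur test. So $\sum f_k$ converges in $\mathcal M$, necessarily to $f$ because $\mathcal M\subset H^1$ continuously, and $\|f\|\le C\|f\|_{\mathcal Y}$.

**Step 2: $\|f\|_{\mathcal Y}\le C\|f\|$ for $f\in D$.** We run the same computation on the dual side. Choose $\ell\in\mathcal Y^\dagger$ of norm $1$ with $\ell(f)=\|f\|_{\mathcal Y}$. By duality $\mathcal Y^\dagger=(D,D^\dagger)_{1/2,2}$. Here $D=(H^1)^\dagger$ is regarded as a subspace of $D^\dagger=(H^1\cap D)^\dagger$ by restricting functionals to $D$, which is injective since $D$ is dense in $H^1$. So $\ell=\sum\ell_k$ in $D^\dagger$ with $\ell_k=\langle b_k,\cdot\rangle$, $b_k\in D$,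
$$\|b_k\|_D\le2^{k/2}c_k,\qquad\|\ell_k\|_{D^\dagger}\le2^{-k/2}c_k,\qquad\sum c_k^2\le C .$$
Moreover $\|\ell_k\|_{D^\dagger}=\sup\{|\langle b_k,d\rangle|:\|d\|_D\le1\}=\|b_k\|_1$ by (2). As in Step 1, with the roles of the two norms exchanged, $\sum b_k$ converges in $\mathcal M$ to some $b_\infty$ with $\|b_\infty\|\le C$. Since $f\in D$,
$$\|f\|_{\mathcal Y}=\ell(f)=\sum\langle b_k,f\rangle=\langle b_\infty,f\rangle\le C\|f\|.$$

**Step 3: $\mathcal M\subset\mathcal Y$.** If $f\in\mathcal M$, choose $f_n\in D$ with $f_n\to f$ in $\mathcal M$. By Step 2, $(f_n)$ is Cauchy in $\mathcal Y$, and its limit there is $f$, as both limits agree in $H^1$. $\square$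

## 4. Multiplication by $z^n$ on the anti-dual

Let $\varphi\in\mathrm{Mult}(\mathcal H^p)$ with $p<2$. On the scale, $\mathcal H^p$ lies between $H^1$ and $\mathcal M$. To reach $\mathcal M$ by interpolation we need a second space, on the far side of $\mathcal M$, on which $M_\varphi$ is bounded. The first candidate is the other endpoint $D$. Even for $\varphi\in\mathrm{Mult}(\mathcal M)$ this does not work, and the Hardy space shows it.

**Proof of Theorem 3(c).** Let $\mathcal M=H^2(\mathbb D)$; we show that not every function in $H^\infty=\mathrm{Mult}(\mathcal M)$ multiplies $D$.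

**Step 1: a lower bound for $\|\cdot\|_1$.** Hilbert's inequality says $\sum_{i,j\ge0}\frac{|\alpha_i||\beta_j|}{i+j+1}\le\pi\|\alpha\|_{\ell^2}\|\beta\|_{\ell^2}$. Taylor coefficients are continuous on $H^1$. If $h=\sum_lf_lg_l$, apply the inequality to the coefficients of each pair and sum over $l$:
$$\sum_{k\ge0}\frac{|\hat h(k)|}{k+1}\le\pi\|h\|_1 .$$

**Step 2: the backward shift on $H^1$.** Let $p_n=1+z+\dots+z^{n-1}$ and $h_n=\frac1np_n^2$. Then $\|h_n\|_1\le\frac1n\|p_n\|^2=1$. The coefficient of $z^{n-1+k}$ in $p_n^2$ is $n-k$ for $0\le k\le n-1$, so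
$$q_n:=M_{z^{n-1}}^*h_n=\sum_{k=0}^{n-1}\Big(1-\frac kn\Big)z^k,\qquad \|q_n\|_1\ge\frac1\pi\sum_{k=0}^{n-1}\frac{1-k/n}{k+1}\ge\frac1\pi\Big(\sum_{k=1}^n\frac1k-1\Big)\to\infty .$$

**Step 3: contradiction.** Suppose every $\varphi\in H^\infty$ multiplies $D$. Each $M_\varphi$ is bounded on $D$ by the closed graph theorem. The map $\varphi\mapsto M_\varphi$ from $H^\infty$ to $B(D)$ has closed graph too, since convergence in either space implies pointwise convergence. So $\|M_\varphi\|_{B(D)}\le C\sup|\varphi|$. By (2) there is $d\in D$ with $\|d\|_D\le1$ and $|\langle d,q_n\rangle|=\|q_n\|_1$. Then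
$$\|q_n\|_1=|\langle z^{n-1}d,h_n\rangle|\le\|z^{n-1}d\|_D\|h_n\|_1\le C,$$
which contradicts Step 2. $\square$

Here $D$ is BMOA. D. Stegenga, *Bounded Toeplitz operators on $H^1$ and applications of the duality between $H^1$ and the functions of bounded mean oscillation*, Amer. J. Math. 98 (1976), gives the precise form: multipliers of BMOA must satisfy, besides boundedness, a logarithmic mean oscillation condition.

## 5. Interpolating between $\mathcal M$ and its multiplier algebra

There is another space on which $M_\varphi$ acts when $\varphi\in\mathrm{Mult}(\mathcal M)$: the algebra $\mathrm{Mult}$ itself, and the norm of $M_\varphi$ there is at most $\|\varphi\|_{\mathrm{Mult}}$. So $M_\varphi$ acts on everything between $\mathcal M$ and $\mathrm{Mult}$. This helps only if those intermediate spaces lie on the scale between $H^1$ and $D$, and Theorem 2 says exactly that. Granting it for the moment, Proposition 3 and reiteration ($\mathcal M$ is of class $\mathscr C(\frac12)$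 and $D$ of class $\mathscr C(1)$ for $(H^1,D)$) give
$$\mathcal Z:=(\mathcal M,\mathrm{Mult})_{1/2,2}=(\mathcal M,D)_{1/2,2}=(H^1,D)_{3/4,2}.\tag{4}$$

**Proposition 4 (a priori estimate).** Let $1\le p<2$ and $\varphi\in\mathrm{Mult}(\mathcal M)$. Then $\|\varphi\|_{\mathrm{Mult}}\le C_p\|\varphi\|_{\mathrm{Mult}(\mathcal H^p)}$, with $C_p$ depending only on $p$.

**Proof (from Theorem 2).** Let $\theta=1-\frac1p\in[0,\frac12)$, $L=\|\varphi\|_{\mathrm{Mult}}$ and $N=\|\varphi\|_{\mathrm{Mult}(\mathcal H^p)}$, which is finite by Proposition 2. By the first description in (4), $M_\varphi$ has norm $\le CL$ on $\mathcal Z$. By the last one, $\mathcal Z$ is of class $\mathscr C(\frac34)$ for $(H^1,D)$. The space $\mathcal H^p$ is of class $\mathscr C(\theta)$. Since $\theta<\frac12<\frac34$, there is $\alpha\in(0,1)$ with $\frac12=(1-\alpha)\theta+\frac34\alpha$, and by reiteration and Proposition 3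
$$(\mathcal H^p,\mathcal Z)_{\alpha,2}=(H^1,D)_{1/2,2}=\mathcal M .$$
Interpolation gives $L\le CN^{1-\alpha}L^\alpha$. As $L<\infty$, we may divide and get $L\le C^{1/(1-\alpha)}N$. $\square$

The last line has no content if $L=\infty$, so two tasks remain: Theorem 2, and an approximation that removes the assumption $\varphi\in\mathrm{Mult}(\mathcal M)$. One family of multipliers serves both.

For Theorem 2 we must split a multiplier $u$ into a part in $\mathcal M$ and a part in $D$, and split $d\in D$ into a part in $\mathcal M$ and a part in $\mathrm{Mult}$, with good bounds. By Hahn–Banach such splittings follow from bounds on pairings $\langle h,u\rangle$ in terms of $\|h\|_1,\|h\|$ and $\|u\|_{\mathrm{Mult}},\|u\|$, and similarly for $d$. To prove them we cut an element of $H^1$ at a level, as one truncates an integrable function. The cut-offs must be multipliers, and they come from a construction attached to sequences in $\mathcal M$.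

## 6. Sarason functions of a unit column

For finite $F\subset X$ let $\mathcal M_F=\mathcal M|_F$ with the quotient norm; its kernel is $k|_{F\times F}$.

**Lemma 1.** Let $h:X\to\ell^2$, and suppose every restriction $h|_F$, $F$ finite, has norm $\le c$ in $\mathcal M_F\otimes\ell^2$. Then $h\in\mathcal M\otimes\ell^2$ with norm $\le c$.

**Proof.** For finite $F$ and $e_x\in\ell^2$ we have $\sum_{x\in F}\langle h(x),e_x\rangle=\langle h|_F,\sum_Fk_x\otimes e_x\rangle$, so its modulus is at most $c\|\sum_Fk_x\otimes e_x\|$; this last norm is the same in $\mathcal M_F\otimes\ell^2$ and in $\mathcal M\otimes\ell^2$, as it depends only on the kernel. So $\sum k_x\otimes e_x\mapsto\sum\langle h(x),e_x\rangle$ extends to a bounded conjugate-linear functional on $\mathcal M\otimes\ell^2$ of norm $\le c$. By the Riesz theorem it is $\langle\tilde h,\cdot\rangle$ with $\|\tilde h\|\le c$, and testing on $k_x\otimes e$ gives $\tilde h=h$. $\square$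

**Lemma 2.** Let $\bar E$ be the conjugate space of $E$. There is a contraction $B:\mathcal M\otimes\bar E\to\mathcal M$ with $B(f\otimes\bar e)=\langle b(\cdot),e\rangle f$. The functions $\beta_y:=\langle b(\cdot),b(y)\rangle$ and $k_y=(1-\beta_y)^{-1}$ are multipliers. For finite $F\subset X$, the $k_x$, $x\in F$, are linearly independent, and $\mathcal M_F$ consists of all functions on $F$.

**Proof.** We have
$$\langle k_y\otimes\overline{b(y)},k_x\otimes\overline{b(x)}\rangle=\langle b(x),b(y)\rangle k(x,y)=k(x,y)-1,$$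
hence $\|\sum c_xk_x\otimes\overline{b(x)}\|^2=\|\sum c_xk_x\|^2-|\sum c_x|^2$, and $k_x\mapsto k_x\otimes\overline{b(x)}$ extends to a contraction. Let $B$ be its adjoint. Then
$$B(f\otimes\bar e)(x)=\langle f\otimes\bar e,k_x\otimes\overline{b(x)}\rangle=f(x)\langle b(x),e\rangle .$$
So $\langle b(\cdot),e\rangle$ is a multiplier of norm $\le\|e\|$. In particular $\|\beta_y\|_{\mathrm{Mult}}\le\|b(y)\|<1$, and $k_y=\sum_j\beta_y^j$ converges in $\mathrm{Mult}$. For distinct $x_1,\dots,x_n$ the vectors $b(x_i)-b(x_j)$, $i\ne j$, are nonzero. Finitely many proper closed hyperplanes do not cover $E$, so there is $e$ for which the numbers $\langle b(x_i),e\rangle$ are distinct. Polynomials in $\langle b(\cdot),e\rangle$ belong to $\mathrm{Mult}\subset\mathcal M$ and take arbitrary values at the $x_i$. Both remaining statements follow. $\square$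

A sequence $(f_n)$ in $\mathcal M$ with $\sum\|f_n\|^2=1$ will be called a *unit column*.

**Lemma 3.** Let $(f_n)$ be a unit column and $G(x):=\sum_n\langle f_n,k_xf_n\rangle$. Then $\mathrm{Re}\,G\ge\frac12$. With $\chi:=1-1/G$ and $\psi_n:=f_n/G$ we have $\chi(x_0)=0$ and
$$\sum_n\|\psi_nv\|^2+\|\chi v\|^2\le\|v\|^2\qquad(v\in\mathcal M).\tag{5}$$

**Example 3.** In $H^2(\mathbb D)$ take the single function $f=(1+z)/\sqrt2$. Then $G(x)=\int|f(\zeta)|^2\frac{dm(\zeta)}{1-x\bar\zeta}$, with $m$ normalized arc length, and $|f(\zeta)|^2=1+\frac12(\zeta+\bar\zeta)$ gives $G(x)=1+\frac x2$. Hence $\chi=\frac x{2+x}$ and $\psi=\frac{\sqrt2(1+x)}{2+x}$. On the circle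
$$|\psi|^2+|\chi|^2=\frac{2|1+x|^2+1}{|2+x|^2}=\frac{5+4\,\mathrm{Re}\,x}{5+4\,\mathrm{Re}\,x}=1,$$
so (5) is an equality here. In $H^2$ the function $2\,\mathrm{Re}\,G-1$ is the Poisson integral of $\sum|f_n|^2$, so $|G|$ is large where the column is large.

**Proof of Lemma 3.**

**Step 1: a kernel inequality.** We want to compare $G$ with products $k_xf_n$. Put $P(x,y)=\sum_n\langle k_yf_n,k_xf_n\rangle$. This sum and that for $G$ converge absolutely because $k_x,k_y\in\mathrm{Mult}$. For $g_y\in\mathcal M$ and scalars $c_y$, finitely many nonzero, contractivity of $B$ gives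
$$\Big\|\sum c_y\beta_yg_y\Big\|^2\le\Big\|\sum c_yg_y\otimes\overline{b(y)}\Big\|^2=\sum c_y\bar c_x\langle b(x),b(y)\rangle\langle g_y,g_x\rangle .$$
So the kernel $\langle b(x),b(y)\rangle\langle g_y,g_x\rangle-\langle\beta_yg_y,\beta_xg_x\rangle$ is positive. Take $g_y=k_yf_n$. Since $\beta_yk_y=k_y-1$, we have $\beta_yg_y=k_yf_n-f_n$, and expanding the inner product and summing over $n$ gives
$$Q(x,y):=-(1-\langle b(x),b(y)\rangle)P(x,y)+G(x)+\overline{G(y)}-1\ \ge0$$
as a kernel. Multiply by $k$: by the Schur product theorem $Qk\ge0$, and so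
$$(G(x)+\overline{G(y)}-1)k(x,y)=Q(x,y)k(x,y)+P(x,y)\ge P(x,y)\tag{6}$$
as kernels. On the diagonal this gives $(2\,\mathrm{Re}\,G(x)-1)k(x,x)\ge P(x,x)\ge0$, that is, $\mathrm{Re}\,G\ge\frac12$. Also $G(x_0)=\sum\|f_n\|^2=1$, so $\chi(x_0)=0$.

**Step 2: (5) on finite sets.** Let $F\subset X$ be finite, and let $w=\sum_{y\in F}c_yk_y$; its restriction is an arbitrary element of $\mathcal M_F$. As $\langle g,k_x\rangle_{\mathcal M_F}=g(x)$, (6) gives
$$2\,\mathrm{Re}\langle Gw,w\rangle_{\mathcal M_F}-\|w\|_{\mathcal M_F}^2=\sum c_y\bar c_x(G(x)+\overline{G(y)}-1)k(x,y)\ge\sum c_y\bar c_xP(x,y)=\sum_n\|f_nw\|_{\mathcal M}^2\ge\sum_n\|f_nw\|_{\mathcal M_F}^2 .$$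
Given $v\in\mathcal M_F$, apply this with $w=v/G$ on $F$, which is in $\mathcal M_F$ by Lemma 2. Then $f_nw=\psi_nv$, $v-w=\chi v$, and the left side is $2\,\mathrm{Re}\langle v,w\rangle-\|w\|^2=\|v\|^2-\|\chi v\|^2$. So (5) holds in $\mathcal M_F$.

**Step 3: passage to $X$.** For $v\in\mathcal M$ let $h=(\chi v,\psi_1v,\psi_2v,\dots)$. Its values are in $\ell^2$ since $\sum|f_n(x)|^2\le k(x,x)$. By Step 2, $h|_F$ has norm $\le\|v|_F\|_{\mathcal M_F}\le\|v\|$ for each finite $F$, and Lemma 1 gives (5). $\square$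

In particular $\chi$ is a contractive multiplier and the column $(\psi_n)$ is a column contraction. We also need rows.

**Column-row property.** *If $\sum_n\|\psi_nv\|^2\le\|v\|^2$ for all $v\in\mathcal M$, then $\sum\psi_ng_n$ converges in $\mathcal M$ and $\|\sum_n\psi_ng_n\|^2\le\sum_n\|g_n\|^2$ whenever $g_n\in\mathcal M$ and $\sum\|g_n\|^2<\infty$.* This is taken from M. Hartz, *Every complete Pick space satisfies the column-row property*, Acta Math. 231 (2023). It suffices to know it for the finite-dimensional normalized complete Pick spaces $\mathcal M_F$ with $x_0\in F$. Indeed, extend $v_F\in\mathcal M_F$ to $v\in\mathcal M$ with equal norm; then $\sum\|\psi_nv_F\|_{\mathcal M_F}^2\le\sum\|\psi_nv\|^2\le\|v_F\|^2$. So the theorem on $\mathcal M_F$ gives $\|(\sum\psi_ng_n)|_F\|^2\le\sum\|g_n|_F\|^2\le\sum\|g_n\|^2$. Enlarging a finite set only increases restriction norms, so this holds for all finite $F$, and Lemma 1 gives the bound on $X$. Applied to blocks of terms,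 the bound shows convergence. In $H^2$ the property is elementary: a column contraction satisfies $\sum|\psi_n(z)|^2\le1$ for all $z$, because the adjoint of the column sends $k_z\otimes e$ to $\langle e,(\psi_n(z))\rangle k_z$, and one applies the Cauchy–Schwarz inequality on the circle.

## 7. The cut-off multipliers $S_t$ and $W_t$

Let $\chi\in\mathrm{Mult}$ be contractive with $\chi(x_0)=0$. Put $T=M_\chi$ and $A=1-\chi$; we also write $A$ for the operator $M_A=1-T$, which is accretive: $\mathrm{Re}\langle Ay,y\rangle\ge0$. For $t>0$ let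
$$W_t=\frac t{t+A},\qquad S_t=\frac A{t+A}=1-W_t .$$
The operator $t+A=(1+t)(1-\frac{T}{1+t})$ is invertible, and $\mathrm{Re}\langle(t+A)y,y\rangle\ge t\|y\|^2$ gives $\|(t+A)^{-1}\|_{B(\mathcal M)}\le1/t$. When $\chi$ comes from a unit column, $A=1/G$ and $S_t=\frac1{1+tG}$: it is close to $1$ where $|G|$ is much smaller than $1/t$ and small where $|G|$ is much larger. So $S_t$ cuts the column off at height about $t^{-1/2}$.

**Lemma 4.**
(a) If $q$ is holomorphic near $\overline{\mathbb D}$, then $\|q(\chi)\|\le\|q\|_{H^2(\mathbb D)}$ and $\|q(\chi)\|_{\mathrm{Mult}}\le\sup_{\mathbb D}|q|$.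
(b) $\|W_t\|_{\mathrm{Mult}},\|S_t\|_{\mathrm{Mult}}\le1$; $\|W_t\|\le(t/2)^{1/2}$; $\|(t+A)^{-1}\|\le(2t)^{-1/2}$ as a function in $\mathcal M$; and $W_{2t}-W_t=S_t-S_{2t}=S_{2t}W_t$.
(c) If $\chi$ comes from a unit column $(f_n)$ as in Lemma 3, then
$$\sum_n\|f_nS_tv\|^2\le\frac2t\|v\|^2\quad(v\in\mathcal M),\qquad\Big\|\sum_nf_nS_tg_n\Big\|^2\le\frac2t\sum_n\|g_n\|^2\quad\Big(g_n\in\mathcal M,\ \sum_n\|g_n\|^2<\infty\Big).$$

**Proof.** (a) If $q=\sum q_nz^n$, then $\sum|q_n|<\infty$, so $q(T)=\sum q_nT^n$ converges in norm and equals $M_{q(\chi)}$. The second bound is von Neumann's inequality. For the first, let $U$ be Sz.-Nagy's unitary dilation of $T$. For $n\ge0$, $\langle U^n1,1\rangle=\langle\chi^n,1\rangle=\chi(x_0)^n=\delta_{n0}$. Hence $\langle U^n1,U^m1\rangle=\langle U^{n-m}1,1\rangle=0$ for $n>m\ge0$, so the vectors $U^n1$ are orthonormal. Therefore $\|q(\chi)\|=\|q(T)1\|\le\|q(U)1\|=(\sum|q_n|^2)^{1/2}$.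

(b) Since $\mathrm{Re}(1-z)\ge0$ on $\mathbb D$, both $t$ and $|1-z|$ are $\le|t+1-z|$ there, so (a) gives the multiplier bounds. Next,
$$\Big\|\frac t{t+1-z}\Big\|_{H^2}^2=\sum_{n\ge0}\frac{t^2}{(1+t)^{2n+2}}=\frac{t^2}{(1+t)^2-1}=\frac t{t+2}\le\frac t2,$$
and $(t+A)^{-1}=W_t/t$. Finally $W_{2t}-W_t=\frac{tA}{(2t+A)(t+A)}=S_{2t}W_t$.

(c) As $f_nA=f_n/G=\psi_n$, we have $f_nS_t=\psi_n(t+A)^{-1}$. With $y=(t+A)^{-1}v$, (5) and $T=1-A$ give
$$\sum\|\psi_ny\|^2\le\|y\|^2-\|Ty\|^2=2\,\mathrm{Re}\langle Ay,y\rangle-\|Ay\|^2\le2\,\mathrm{Re}\langle(t+A)y,y\rangle=2\,\mathrm{Re}\langle v,y\rangle\le\frac2t\|v\|^2 .$$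
The row statement is the column-row property for $(t/2)^{1/2}f_nS_t$. $\square$

So if $h=\sum f_ng_n\in H^1$ with a unit column $(f_n)$ and $\sum\|g_n\|^2\le1$, then $hS_t\in\mathcal M$ with $\|hS_t\|\le(2/t)^{1/2}$. The rest $hW_t$ is what must be paired with a multiplier $u$. For $h\in\mathcal M$, $\langle hW_t,u\rangle=\langle h,M_{W_t}^*u\rangle$, so we need $\|M_{W_t}^*u\|$ small for small $t$. Without the star this is easy: $\|W_tu\|\le\|u\|_{\mathrm{Mult}}\|W_t\|\le\|u\|_{\mathrm{Mult}}(t/2)^{1/2}$. But $M_{W_t}$ need not be normal, and $\|M_{W_t}^*u\|$ is not controlled by $\|M_{W_t}u\|$ directly. Fractional powers of order below $\frac12$ can be passed to the adjoint, and this is the content of the next section.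

## 8. Kato's inequality for fractional powers

**Lemma 5 (Kato).** Let $R$ be a bounded operator on a Hilbert space with $\mathrm{Re}\,R\ge\delta>0$, and let $0<\sigma<\frac12$. Then $\|R^{*\sigma}x\|\le c_\sigma\|R^\sigma x\|$ for all $x$, with $c_\sigma=\frac{1+\tan(\pi\sigma/2)}{1-\tan(\pi\sigma/2)}$.

**Proof.** The spectrum of $R$ is a compact subset of $\{\mathrm{Re}\,z\ge\delta\}$. Powers (principal branch) are defined by the Riesz–Dunford calculus; $\zeta\mapsto R^\zeta$ is entire and $(R^\zeta)^*=R^{*\bar\zeta}$.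

**Step 1: for each $s\in[-1,1]$ there is $c>0$ with $\mathrm{Re}\,R^s\ge c$.** This positivity will make a quotient of operators contractive. The cases $s=0,1$ are clear. Let $0<s<1$. For $\mathrm{Re}\,z>0$,
$$z^s=\frac{\sin\pi s}\pi\int_0^\infty\lambda^{s-1}\frac z{z+\lambda}\,d\lambda,$$
and $|\frac z{z+\lambda}|\le\min(1,|z|/\lambda)$ makes the integral absolutely convergent, locally uniformly in $z$. By Fubini in the Cauchy integral, $R^s=\frac{\sin\pi s}\pi\int_0^\infty\lambda^{s-1}R(R+\lambda)^{-1}d\lambda$. With $y=(R+\lambda)^{-1}x$,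
$$\mathrm{Re}\langle R(R+\lambda)^{-1}x,x\rangle=\mathrm{Re}\langle Ry,(R+\lambda)y\rangle\ge\|Ry\|^2\ge(1+\lambda\|R^{-1}\|)^{-2}\|x\|^2,$$
because $\mathrm{Re}\langle Ry,y\rangle\ge0$ and $x=(1+\lambda R^{-1})Ry$. Integrate in $\lambda$. For $s<0$ apply the result to $R^{-1}$: with $y=R^{-1}x$, $\mathrm{Re}\langle R^{-1}x,x\rangle=\mathrm{Re}\langle y,Ry\rangle\ge\delta\|y\|^2\ge\delta\|R\|^{-2}\|x\|^2$.

**Step 2: a holomorphic family of contractions.** Put
$$R^+_\zeta=\tfrac12(R^\zeta+R^{*\zeta}),\qquad R^-_\zeta=\tfrac1{2i}(R^\zeta-R^{*\zeta}).$$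
Then $(R^\pm_\zeta)^*=R^\pm_{\bar\zeta}$. Multiplying out, the mixed terms cancel, and for $|\mathrm{Re}\,\zeta|\le\frac12$
$$(R^+_\zeta)^*R^+_\zeta-(R^-_\zeta)^*R^-_\zeta=\tfrac12\big(R^{2\mathrm{Re}\,\zeta}+R^{*\,2\mathrm{Re}\,\zeta}\big)=\mathrm{Re}\,R^{2\mathrm{Re}\,\zeta}\ge c>0,$$
with $c$ depending on $\mathrm{Re}\,\zeta$. So $R^+_\zeta$ is bounded below, and so is its adjoint $R^+_{\bar\zeta}$; hence $R^+_\zeta$ is invertible. Therefore $\Phi(\zeta)=R^-_\zeta(R^+_\zeta)^{-1}$ is holomorphic in $|\mathrm{Re}\,\zeta|<\frac12$, contractive, and $\Phi(0)=0$.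

**Step 3: Schwarz's lemma.** The function $\tan(\pi\zeta/2)$ maps the strip $|\mathrm{Re}\,\zeta|<\frac12$ conformally onto $\mathbb D$ and $0$ to $0$. Schwarz's lemma for $\langle\Phi(\cdot)x,y\rangle$ gives $\|R^-_\sigma x\|\le\tan(\frac{\pi\sigma}2)\|R^+_\sigma x\|$. Since $R^\sigma=R^+_\sigma+iR^-_\sigma$ and $R^{*\sigma}=R^+_\sigma-iR^-_\sigma$,
$$\|R^{*\sigma}x\|\le\big(1+\tan\tfrac{\pi\sigma}2\big)\|R^+_\sigma x\|,\qquad\|R^\sigma x\|\ge\big(1-\tan\tfrac{\pi\sigma}2\big)\|R^+_\sigma x\|.\qquad\square$$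

The constant $c_\sigma$ tends to infinity as $\sigma\to\frac12$. This is why the next lemma has a parameter $\kappa>0$.

## 9. Pairing a weak product with a multiplier

**Lemma 6.** For $0<\kappa<\frac12$, $h\in\mathcal M$, $u\in\mathrm{Mult}$:
$$|\langle h,u\rangle|\le C_\kappa(\|h\|_1\|u\|_{\mathrm{Mult}})^{1-2\kappa}(\|h\|\,\|u\|)^{2\kappa}.$$

**Proof.**

**Step 1: normalization.** Let $h,u\ne0$. By homogeneity assume $\|u\|_{\mathrm{Mult}}=1$ and $\frac12\le\|h\|_1<1$; put $m=\|u\|$, $\rho=\|h\|$. It suffices to show $|\langle h,u\rangle|\le C(m\rho)^{2\kappa}$, as $\|h\|_1^{1-2\kappa}\ge\frac12$. If $m\rho\le1$, this is the Cauchy–Schwarz inequality. Let $m\rho>1$, and put $\sigma=\frac12-\kappa\in(0,\frac12)$. Write $h=\sum f_ng_n$ with $f_n,g_n\ne0$ and $\Sigma:=\sum\|f_n\|\|g_n\|<1$. Replace $f_n,g_n$ by $a_nf_n,a_n^{-1}g_n$ with $a_n^2=\|g_n\|/(\Sigma\|f_n\|)$. Then $\|f_n\|=\Sigma^{-1}\|g_n\|$, $\sum\|f_n\|^2=1$ and $\sum\|g_n\|^2=\Sigma^2\le1$. Form $\chi,A,S_t,W_t$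 from the unit column $(f_n)$. By Lemma 4(c),
$$\|hS_t\|\le(2/t)^{1/2}\qquad(t>0).\tag{7}$$

**Step 2: we bound the adjoint, $\|M_{W_t}^*u\|\le C(t/m^2)^\sigma m$ for all $t>0$.** Let $R=M_{W_t}=t(t+A)^{-1}$. It is bounded and strictly accretive: with $y=(t+A)^{-1}x$, $\mathrm{Re}\langle Rx,x\rangle=t\,\mathrm{Re}\langle y,(t+A)y\rangle\ge t^2\|y\|^2\ge t^2\|t+A\|^{-2}\|x\|^2$. Moreover $R=\phi(T)$ with $\phi(z)=\frac t{t+1-z}$, holomorphic with positive real part in $|z|<1+t$. By the composition property of the Riesz–Dunford calculus $R^a=\phi^a(T)$ for $a>0$. Since $\sup_{\mathbb D}|\phi|\le1$, von Neumann's inequality gives $\|R^{1-\sigma}\|\le1$. Now $R^*=(R^{1-\sigma})^*R^{*\sigma}$, so by Lemma 5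
$$\|R^*u\|\le\|R^{*\sigma}u\|\le c_\sigma\|R^\sigma u\|=c_\sigma\|W_t^\sigma u\|,\qquad W_t^\sigma:=\phi^\sigma(\chi).$$
It remains to bound $\|W_t^\sigma u\|$, and for this we split at level $s=m^2$: $W_t^\sigma u=W_t^\sigma S_su+W_t^\sigma W_su$. On $\mathbb D$, with $\varrho=|1-z|$, we have $|t+1-z|\ge\varrho$ and $|s+1-z|\ge\max(s,\varrho)$. So the function of $z$ giving $W_t^\sigma S_s$ is bounded by $t^\sigma\varrho^{1-\sigma}/\max(s,\varrho)\le(t/s)^\sigma$ (check $\varrho\le s$ and $\varrho\ge s$ separately). By Lemma 4(a), $\|W_t^\sigma S_su\|\le(t/s)^\sigma m$. For the other term we use that $u$ is a contractive multiplier: $\|W_t^\sigma W_su\|\le\|W_t^\sigma W_s\|$. By Lemma 4(a) and $|1-e^{i\vartheta}|\ge2|\vartheta|/\pi=:x$ for $|\vartheta|\le\pi$,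
$$\|W_t^\sigma W_s\|^2\le\frac1{2\pi}\int_{-\pi}^\pi\Big(\frac tx\Big)^{2\sigma}\min\Big(1,\frac{s^2}{x^2}\Big)d\vartheta=\frac{t^{2\sigma}}2\int_0^2x^{-2\sigma}\min\Big(1,\frac{s^2}{x^2}\Big)dx\le\frac{t^{2\sigma}s^{1-2\sigma}}{1-2\sigma};$$
the parts over $x<s$ and $x>s$ are at most $\frac{s^{1-2\sigma}}{1-2\sigma}$ and $\frac{s^{1-2\sigma}}{1+2\sigma}$. With $s=m^2$, both terms are at most a constant times $t^\sigma m^{1-2\sigma}=(t/m^2)^\sigma m$.

**Step 3: dyadic decomposition.** We now cut $h$ at all levels between $\rho^{-2}$ and $m^2$. Let $t_0=\rho^{-2}<m^2$, $t_i=2^it_0$, and let $n$ be minimal with $t_n\ge m^2$. By Lemma 4(b), $S_{t_i}=S_{2t_i}W_{t_i}+S_{t_{i+1}}$, so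
$$h=hW_{t_0}+\sum_{i<n}hS_{2t_i}W_{t_i}+hS_{t_n}.$$
By Step 2 and $1-2\sigma=2\kappa$,
$$|\langle hW_{t_0},u\rangle|=|\langle h,M_{W_{t_0}}^*u\rangle|\le C\rho m(\rho m)^{-2\sigma}=C(\rho m)^{2\kappa}.$$
By (7) at level $2t_i$ and Step 2,
$$|\langle hS_{2t_i}W_{t_i},u\rangle|=|\langle hS_{2t_i},M_{W_{t_i}}^*u\rangle|\le t_i^{-1/2}C(t_i/m^2)^\sigma m=C(m^2/t_i)^\kappa=C2^{-i\kappa}(m\rho)^{2\kappa},$$
a geometric series in $i$. Finally $|\langle hS_{t_n},u\rangle|\le(2/t_n)^{1/2}m\le\sqrt2\le\sqrt2(m\rho)^{2\kappa}$. Sum up. $\square$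

## 10. The predual of $\mathrm{Mult}$ and pairing with $D$

The second pairing estimate has $D$ in place of $\mathrm{Mult}$. The partner must then be measured in a norm dual to $\mathrm{Mult}$. For $a\in\mathcal M$ put
$$\|a\|_*:=\sup\{|\langle a,u\rangle|:\ u\in\mathrm{Mult},\ \|u\|_{\mathrm{Mult}}\le1\}\le\|a\|;$$
the inequality is (3), and by (A) this is a norm on $\mathcal M$.

**The predual.** If $M_{u_i}\to Y$ in the weak operator topology, then $(Yf)(x)=\lim\langle u_if,k_x\rangle=\lim u_i(x)f(x)$. With $u:=Y1$ we get $u(x)=\lim u_i(x)$ and $Y=M_u$. So $\mathrm{Mult}$ is closed in the weak operator topology of $B(\mathcal M)$, hence weak*-closed. Therefore it is isometrically the dual of $\mathrm{Mult}_*:=(\text{trace class})/(\text{preannihilator})$. For $a\in\mathcal M$ the functional $u\mapsto\langle u,a\rangle=\langle M_u1,a\rangle$ is weak*-continuous, so it is an element of $\mathrm{Mult}_*$, of norm $\|a\|_*$.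

**Lemma 7.** For $0<\kappa<\frac12$, $a\in\mathcal M$, $d\in D$:
$$|\langle a,d\rangle|\le C_\kappa(\|a\|_*\|d\|_D)^{1-2\kappa}(\|a\|\,\|d\|)^{2\kappa}.$$

**Proof.**

**Step 1: $a$ is a combination of four Sarason functions.** Let $a,d\ne0$ and assume $\|d\|_D=1$, $\frac12\le\|a\|_*<1$; put $m=\|d\|$, $\rho=\|a\|$. As before we need $|\langle a,d\rangle|\le C(m\rho)^{2\kappa}$, and by Cauchy–Schwarz we may assume $m\rho>1$. Since $\|a\|_*<1$, the functional $u\mapsto\langle u,a\rangle$ has a trace class representative of trace norm $<1$. So there are $f_n,g_n\in\mathcal M$, with $\|f_n\|=\|g_n\|$ after rescaling, such that $\sum\|f_n\|\|g_n\|<1$ and $\langle u,a\rangle=\sum\langle uf_n,g_n\rangle$ for $u\in\mathrm{Mult}$. With $u=k_x$ and conjugating, $a(x)=\sum_n\langle g_n,k_xf_n\rangle$. By polarization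
$$a=\tfrac14\sum_{j=0}^3i^jm_jG_j,\quad m_jG_j(x)=\sum_n\langle e^j_n,k_xe^j_n\rangle,\quad e^j_n=g_n+i^jf_n,\quad m_j=\sum_n\|e^j_n\|^2 .$$
Moreover $\sum_jm_j=4\sum_n(\|f_n\|^2+\|g_n\|^2)=8\sum\|f_n\|\|g_n\|\le8$. If $m_j>0$, then $G_j=1/A_j$, $A_j=1-\chi_j$ are as in Lemma 3 for the unit column $(m_j^{-1/2}e^j_n)_n$. If $m_j=0$, put $\chi_j=0$, $G_j=A_j=1$. Let $S^{(j)}_t,W^{(j)}_t$ be formed from $A_j$, and put
$$S_t=\prod_{j=0}^3S^{(j)}_t,\qquad V_t=1-S_t .$$

**Step 2: three bounds.** We need the size of $a$ after cutting, of the part cut away, and of the difference of two consecutive cuts.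

(i) Let $P$ be a product over $j=0,\dots,3$ of factors, the $j$-th being $S^{(j)}_t$ or $S^{(j)}_{2t}$. Then $\|aP\|\le2t^{-1/2}$. Indeed $G_jS^{(j)}_\tau=(\tau+A_j)^{-1}$ has norm $\le(2\tau)^{-1/2}\le(2t)^{-1/2}$ in $\mathcal M$ for $\tau\in\{t,2t\}$, and the other factors are contractive multipliers. So $\|aP\|\le\frac14\cdot8\cdot(2t)^{-1/2}\le2t^{-1/2}$.

(ii) $V_t=\sum_jW^{(j)}_t\prod_{i<j}S^{(i)}_t$ by telescoping, so $\|V_t\|\le4(t/2)^{1/2}\le3t^{1/2}$.

(iii) Telescoping and $S^{(j)}_t-S^{(j)}_{2t}=S^{(j)}_{2t}W^{(j)}_t$ give $S_t-S_{2t}=\sum_jP_jW^{(j)}_t$ with $P_j=\prod_{i\le j}S^{(i)}_{2t}\prod_{i>j}S^{(i)}_t$. By (i) and Lemma 4(b),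
$$\|a(S_t-S_{2t})\|_1\le\sum_j\|aP_j\|\,\|W^{(j)}_t\|\le4\cdot2t^{-1/2}(t/2)^{1/2}=4\sqrt2\le6 .$$

**Step 3: dyadic decomposition.** Let $t_0=\rho^{-2}$, $t_i=2^it_0$, $n$ minimal with $t_n\ge m^2$; so $n\le1+2\log_2(m\rho)$. Write
$$a=aV_{t_0}+\sum_{i<n}a(S_{t_i}-S_{t_{i+1}})+aS_{t_n},$$
all terms in $\mathcal M$. Using $|\langle g,d\rangle|\le\|g\|_1\|d\|_D$ from (1) for all terms but the last,
$$|\langle a,d\rangle|\le\|a\|\|V_{t_0}\|+6n+\|aS_{t_n}\|m\le3+6n+2\le11+12\log_2(m\rho)\le C_\kappa(m\rho)^{2\kappa}.\qquad\square$$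

## 11. The couples $(\mathcal M,\mathrm{Mult})$ and $(\mathcal M,D)$

**Proof of Theorem 2.**

**Step 1: from pairings to $K$-functionals.** We claim that for $0<\eta<1$ and $s>0$
$$K(s,u;\mathcal M,D)\le C_\eta s^\eta\|u\|^{1-\eta}\|u\|_{\mathrm{Mult}}^\eta\quad(u\in\mathrm{Mult}),\tag{8}$$
$$K(s,d;\mathcal M,\mathrm{Mult})\le C_\eta s^\eta\|d\|^{1-\eta}\|d\|_D^\eta\quad(d\in D).\tag{9}$$

*Proof of (8).* Lemma 6 with $1-2\kappa=\eta$ gives, for $h\in\mathcal M$,
$$|\langle u,h\rangle|\le\lambda(s^{-1}\|h\|_1)^\eta\|h\|^{1-\eta}\le\lambda\max(\|h\|,s^{-1}\|h\|_1),\qquad\lambda=Cs^\eta\|u\|_{\mathrm{Mult}}^\eta\|u\|^{1-\eta}.$$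
Embed $\mathcal M$ diagonally in $\mathcal M\oplus H^1$ with the norm $\max(\|h\|,s^{-1}\|h'\|_1)$. By Hahn–Banach the conjugate-linear functional $h\mapsto\langle u,h\rangle$ extends to $\mathcal M\oplus H^1$ with norm $\le\lambda$. An extension is a sum of a functional on $\mathcal M$ and one on $H^1$, and its norm is the first norm plus $s$ times the second. So $\langle u,h\rangle=\langle u_0,h\rangle+\langle u_1,h\rangle$ for $h\in\mathcal M$, with $u_0\in\mathcal M$, $u_1\in D$ and $\|u_0\|+s\|u_1\|_D\le\lambda$. Thus $u=u_0+u_1$ and $K(s,u;\mathcal M,D)\le\lambda$.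

*Proof of (9).* Lemma 7 gives $|\langle d,a\rangle|\le\lambda\max(\|a\|,s^{-1}\|a\|_*)$ for $a\in\mathcal M$, with $\lambda=Cs^\eta\|d\|_D^\eta\|d\|^{1-\eta}$. As before we obtain $d=d_0+d_1$ with $d_0,d_1\in\mathcal M$ and $\|d_0\|+s\mu\le\lambda$, where $|\langle d_1,a\rangle|\le\mu\|a\|_*$ for all $a\in\mathcal M$; the second functional is represented by some $d_1\in\mathcal M$ because $\|a\|_*\le\|a\|$. The map sending $a$ to the functional $v\mapsto\langle v,a\rangle$ is a conjugate-linear isometry of $(\mathcal M,\|\cdot\|_*)$ into $\mathrm{Mult}_*$. So $a\mapsto\langle d_1,a\rangle$ induces a linear functional of norm $\le\mu$ on its range. By Hahn–Banach and $(\mathrm{Mult}_*)^*=\mathrm{Mult}$ there is $v\in\mathrm{Mult}$ with $\|v\|_{\mathrm{Mult}}\le\mu$ and $\langle d_1,a\rangle=\langle v,a\rangle$ for all $a\in\mathcal M$. So $d_1=v\in\mathrm{Mult}$, and (9) follows.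

**Step 2: inclusions with mismatched second index.** Let $u=\sum_{n\in\mathbb Z}u_n$ in $\mathcal M$ with $u_n\in\mathrm{Mult}$. Since $K(s,\cdot\,;\mathcal M,D)\le\|\cdot\|$, this functional is countably subadditive, and (8) gives
$$\sup_ss^{-\eta}K(s,u;\mathcal M,D)\le C\sum_n\|u_n\|^{1-\eta}\|u_n\|_{\mathrm{Mult}}^\eta\le C\sum_n2^{-n\eta}\max(\|u_n\|,2^n\|u_n\|_{\mathrm{Mult}}).$$
By the $J$-method, $(\mathcal M,\mathrm{Mult})_{\eta,1}\subset(\mathcal M,D)_{\eta,\infty}$. In the same way (9) gives $(\mathcal M,D)_{\eta,1}\subset(\mathcal M,\mathrm{Mult})_{\eta,\infty}$. Both hold for every $\eta\in(0,1)$.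

**Step 3: removing the mismatch.** Given $\eta$, let $\eta_0=\frac\eta2$ and $\eta_1=\frac{1+\eta}2$, and choose $\lambda$ with $\eta=(1-\lambda)\eta_0+\lambda\eta_1$. Apply $(\cdot,\cdot)_{\lambda,r}$ to the inclusions at $\eta_0$ and $\eta_1$. By reiteration, the first pair gives $(\mathcal M,\mathrm{Mult})_{\eta,r}\subset(\mathcal M,D)_{\eta,r}$ and the second pair gives the reverse, with constants depending only on $\eta,r$. $\square$

With Theorem 2 proved, (4) and Proposition 4 hold.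

## 12. Removing the a priori assumption

**Lemma 8.** Let $\varphi\in H^1$, $\varphi\ne0$. There are $w_t\in\mathrm{Mult}$, $t>0$, with $\|w_t\|_{\mathrm{Mult}}\le1$, $w_t(x)\to1$ as $t\to0$ for every $x\in X$, and $\varphi w_t\in\mathrm{Mult}(\mathcal M)$ for every $t$. If moreover $\sup_t\|\varphi w_t\|_{\mathrm{Mult}}\le c'<\infty$, then $\varphi\in\mathrm{Mult}(\mathcal M)$ and $\|\varphi\|_{\mathrm{Mult}}\le c'$.

**Proof.** Write $\varphi=\sum f_ng_n$ with $f_n,g_n\neq0$ and $\sum\|f_n\|\|g_n\|=c<\infty$. Rescaling so that $\|f_n\|=\|g_n\|$ and dividing by $c^{1/2}$ we get $\varphi=c\sum f_ng_n$ with unit columns $(f_n)$, $(g_n)$. Let $S_t$ and $S_t'$ be the functions of Section 7 formed from $(f_n)$ and $(g_n)$, and let $w_t=S_tS_t'$. Then $\|w_t\|_{\mathrm{Mult}}\le1$. For $v\in\mathcal M$, apply the row estimate of Lemma 4(c) to $(f_n)$ and then the column estimate to $(g_n)$: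
$$\|\varphi w_tv\|=c\Big\|\sum_nf_nS_t\,(g_nS_t'v)\Big\|\le c\Big(\frac2t\Big)^{1/2}\Big(\sum_n\|g_nS_t'v\|^2\Big)^{1/2}\le\frac{2c}t\|v\|.$$
So $\varphi w_t\in\mathrm{Mult}(\mathcal M)$. As $A(x)=1/G(x)\ne0$, we have $S_t(x)=\frac{A(x)}{t+A(x)}\to1$ as $t\to0$, and likewise for $S_t'$. If $\|\varphi w_t\|_{\mathrm{Mult}}\le c'$ for all $t$, then the kernels $\big(c'^2-(\varphi w_t)(x)\overline{(\varphi w_t)(y)}\big)k(x,y)$ are positive. Positivity passes to the pointwise limit $(c'^2-\varphi(x)\overline{\varphi(y)})k(x,y)$, which means that $\varphi$ is a multiplier of norm $\le c'$. $\square$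

**Proof of Theorem 1.** For $p=2$ the claim holds with $C_2=1$, since $\mathcal H^2=\mathcal M$. Let $1\le p<2$. Proposition 2 gives $\mathrm{Mult}(\mathcal M)\subset\mathrm{Mult}(\mathcal H^p)$ and the left inequality. Conversely let $\varphi\in\mathrm{Mult}(\mathcal H^p)$, $\varphi\ne0$, with norm $N$. Since $1\in D\subset\mathcal H^p$, we have $\varphi=\varphi\cdot1\in\mathcal H^p\subset H^1$. Take $w_t$ from Lemma 8. By Proposition 2 applied to $w_t$, $M_{w_t}$ has norm $\le c_0$ on $\mathcal H^p$, so $\|\varphi w_t\|_{\mathrm{Mult}(\mathcal H^p)}\le c_0N$. Since $\varphi w_t\in\mathrm{Mult}(\mathcal M)$, Proposition 4 applies and gives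
$$\|\varphi w_t\|_{\mathrm{Mult}}\le c_0C_pN\qquad(t>0).$$
By Lemma 8, $\varphi\in\mathrm{Mult}(\mathcal M)$ and $\|\varphi\|_{\mathrm{Mult}}\le c_0C_pN$. $\square$

For $p=1$, Proposition 2 holds with constant $1$ in place of $c_0$, because $M_\varphi$ acts on $H^1$ with norm $\le\|\varphi\|_{\mathrm{Mult}}$. So the argument reproves the Clouâtre–Hartz theorem up to a universal constant.

## 13. The real spaces $\mathcal H^{p,r}$ and the exponents above $2$

Part (c) of Theorem 3 was proved in Section 4. For the rest, (4) and Theorem 2 let multipliers act on the far side of $\mathcal M$.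

**Proof of Theorem 3(a).** Put $\theta=1-\frac1p\in(0,1)$, so $\mathcal H^{p,r}=(H^1,D)_{\theta,r}$ is of class $\mathscr C(\theta)$ for $(H^1,D)$.

**Step 1: $\mathrm{Mult}(\mathcal M)$ acts on $\mathcal H^{p,r}$, with norm $\le C\|\varphi\|_{\mathrm{Mult}}$.** We write $\mathcal H^{p,r}$ as an interpolation space between spaces where the action is known. By reiteration and Proposition 3, for $\theta<\frac12$, $\mathcal H^{p,r}=(H^1,\mathcal M)_{2\theta,r}$. For $\theta>\frac12$, $\mathcal H^{p,r}=(\mathcal M,D)_{2\theta-1,r}=(\mathcal M,\mathrm{Mult})_{2\theta-1,r}$ by Theorem 2. For $\theta=\frac12$, $\mathcal H^{2,r}=\big((H^1,D)_{1/4,2},(H^1,D)_{3/4,2}\big)_{1/2,r}$, and the two previous cases apply to the endpoints.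

**Step 2: the converse.** Let $\varphi\in\mathrm{Mult}(\mathcal H^{p,r})$, $\varphi\ne0$. As $\mathcal H^{p,r}\subset H^1$ continuously, $M_\varphi$ is bounded on $\mathcal H^{p,r}$; let $N$ be its norm. Since $1\in D\subset\mathcal H^{p,r}$, $\varphi\in H^1$. Take $w_t$ from Lemma 8 and put $\varphi_t=\varphi w_t\in\mathrm{Mult}(\mathcal M)$, $L_t=\|\varphi_t\|_{\mathrm{Mult}}<\infty$. By Step 1, $\|\varphi_t\|_{\mathrm{Mult}(\mathcal H^{p,r})}\le CN$. Also, $M_{\varphi_t}$ has norm $\le L_t$ on $H^1$ and $\le CL_t$ on $\mathcal Z$. By Lemma 8 it suffices to show $L_t\le C'N$ with $C'$ independent of $t$.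

If $p<2$, then $\mathcal M=(\mathcal H^{p,r},\mathcal Z)_{\alpha,2}$ with $\frac12=(1-\alpha)\theta+\frac34\alpha$, as in Proposition 4, so $L_t\le CN^{1-\alpha}L_t^\alpha$.

If $p>2$, then $\mathcal M=(H^1,\mathcal H^{p,r})_{\alpha,2}$ with $\alpha=\frac1{2\theta}\in(0,1)$, so $L_t\le CL_t^{1-\alpha}N^\alpha$.

If $p=2$, then $M_{\varphi_t}$ has norm $\le C(L_tN)^{1/2}$ on $(H^1,\mathcal H^{2,r})_{1/2,2}=(H^1,D)_{1/4,2}$ and on $(\mathcal H^{2,r},\mathcal Z)_{1/2,2}=(H^1,D)_{5/8,2}$. As $\frac12=\frac13\cdot\frac14+\frac23\cdot\frac58$, interpolating between these two spaces gives $(H^1,D)_{1/2,2}=\mathcal M$, so $L_t\le C(L_tN)^{1/2}$.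

In each case $L_t<\infty$ lets us divide, and $L_t\le C'N$. $\square$

**Proof of Theorem 3(b).** Let $2<q<\infty$, $\theta=1-\frac1q\in(\frac12,1)$, and let $\varphi\in\mathrm{Mult}(\mathcal H^q)$, $\varphi\ne0$, with norm $N$. We cannot use that $w_t$ acts on $\mathcal H^q$, so we let it act on a slightly larger real space. Again $\varphi=\varphi\cdot1\in\mathcal H^q\subset H^1$; take $w_t$, $\varphi_t$, $L_t$ as before. The operator $M_\varphi$ maps $\mathcal H^q$ into $\mathcal H^q\subset(H^1,D)_{\theta,\infty}$, and on the latter space $w_t$ acts with norm $\le C$ by Step 1 of (a). So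
$$M_{\varphi_t}:\mathcal H^q\to(H^1,D)_{\theta,\infty}\ \text{ has norm }\le CN,\qquad M_{\varphi_t}:H^1\to H^1\ \text{ has norm }\le L_t .$$
Apply $(\cdot,\cdot)_{\alpha,2}$ with $\alpha=\frac1{2\theta}\in(0,1)$, taking $H^1$ as first endpoint. Both $\mathcal H^q$ and $(H^1,D)_{\theta,\infty}$ are of class $\mathscr C(\theta)$, so by reiteration and Proposition 3 both resulting spaces are $(H^1,D)_{1/2,2}=\mathcal M$. Hence $L_t\le CL_t^{1-\alpha}N^\alpha$, that is, $L_t\le C'N$ with $C'$ independent of $t$, and Lemma 8 gives $\varphi\in\mathrm{Mult}(\mathcal M)$. $\square$
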